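# Dual complexes of degenerating surfaces and closed surfaces of negative Euler characteristic

## Two theorems about dual complexes

Throughout, $R$ is a rank $1$ valuation ring with maximal ideal $\mathfrak m$, algebraically closed residue field $k=R/\mathfrak m$ and fraction field $K$. For a scheme $\mathcal X$ over $R$ we write $\mathcal X_k$ for the special fiber and $X=\mathcal X_K$ for the general fiber.

**Theorem 1.** There is no strict semistable degeneration $\mathcal X$ over a rank $1$ valuation ring $R$ (with algebraically closed residue field) whose general fiber is a smooth, geometrically irreducible surface and whose dual complex is homotopy equivalent to a closed connected surface $\Sigma$ with $\chi(\Sigma)<0$.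

The same method gives a statement in all relative dimensions.

**Theorem 2.** Let $\mathcal X/R$ be a strict semistable degeneration with smooth general fiber of pure dimension $n\ge 2$ and dual complex $\Gamma$; if $n\ge 3$, assume that the special fiber carries an ample line bundle. Let $\Sigma$ be a closed connected surface with $\chi(\Sigma)<0$ and orientation local system $o$ ($\mathbb Q$-coefficients). For every continuous $r:\Gamma\to\Sigma$ the map $r_*:H_2(\Gamma;r^*o)\to H_2(\Sigma;o)\cong\mathbb Q$ is zero. In particular, $\Gamma$ is not homotopy equivalent to $\Sigma$, nor to $\Sigma\vee T$ for any connected CW complex $T$. Conversely, for every $n\ge2$ and every closed orientable $\Sigma$ of genus $\le 1$, some such $\mathcal X$ (with projective special fiber) admits $r$ with $r_*\ne0$.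

Let us go through the words.

**Definition (degeneration).** A *degeneration* over $R$ is a flat, proper scheme $\mathcal X$ over $\operatorname{Spec}R$ that is strictly semistable: it is covered by open sets $U$ with étale morphisms over $R$
$$U\to\operatorname{Spec}R[x_0,\dots,x_n]/\langle x_0\cdots x_m-\pi\rangle,\qquad m\le n,\ \pi\in\mathfrak m .$$
The element $\pi$ and the number $m$ may change from chart to chart, and $R$ need not be Noetherian.

**Definition (dual complex).** The *dual complex* $\Gamma$ of $\mathcal X$ is the $\Delta$-complex with one vertex $v$ for each irreducible component $C_v$ of $\mathcal X_k$, one edge $e$ for each connected component $D_e$ of an intersection $C_v\cap C_w$ ($v\neq w$), one triangle $F$ for each connected component $S_F$ of an intersection of three distinct components, and so on. A face relation is an inclusion the other way: the edge $e$ is a face of the triangle $F$ when $S_F\subset D_e$.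

*Example.* Take $\{xy=\pi z^2\}\subset\mathbb P^2_R$ with $0\ne\pi\in\mathfrak m$. On $z=1$ it is $xy=\pi$. On $x=1$ it is $y=\pi z^2$, which is $\operatorname{Spec}R[z]$, a chart with $m=0$; the case $y=1$ is the same. The special fiber is two lines meeting in a point, so $\Gamma$ is a segment. Multiplying by $\mathbb P^1_R$ gives a degeneration of surfaces with the same $\Gamma$.

*Example.* If $C_v\cap C_w$ is a disjoint union of two smooth curves, then $v$ and $w$ are joined by two edges. So $\Gamma$ need not be a simplicial complex. However, the vertices of a single simplex are always distinct.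

Theorem 1 concerns *closed* surfaces (compact, without boundary), because a surface with boundary or a noncompact one is homotopy equivalent to a graph. With "homeomorphic" in place of "homotopy equivalent" the statement is known, and the strengthening proved here is posed as a conjecture; the source of the problem is Dustin Cartwright, "Excluded homeomorphism types for dual complexes of surfaces", arXiv:1506.04712 (2015).

In Theorem 2, $o$ is the local system with stalk $H_2(\Sigma,\Sigma\smallsetminus x;\mathbb Q)$ at $x$. Its role is to treat orientable and nonorientable $\Sigma$ together. For the Klein bottle, or any nonorientable closed surface, $H_2(\Sigma;\mathbb Q)=0$, but $H_2(\Sigma;o)\cong\mathbb Q$ is spanned by the twisted fundamental class: in a triangulation, the sum of all triangles, each with its own orientation as coefficient.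

Theorem 2 implies Theorem 1, since a homotopy equivalence $r$ induces an isomorphism $r_*$. We prove Theorem 1 separately, because the argument is shorter and shows the mechanism. The hypothesis "geometrically irreducible" will play no role.

From algebra we use that in a valuation ring one of any two elements divides the other, and that a nonzero element of $R$ is a nonzerodivisor on every flat $R$-algebra. From geometry we use the Hodge index theorem: on a smooth projective surface over an algebraically closed field, the intersection form on divisors modulo numerical equivalence, tensored with $\mathbb R$, is nondegenerate with exactly one positive eigenvalue.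

## Coordinates at a point of the special fiber

Fix $\mathcal X$ as in Theorem 2 (Theorem 1 is the case $n=2$). A chart that meets $\mathcal X_k$ has nonempty generic fiber by flatness, and this fiber is étale over $\operatorname{Spec}K[x_0,\dots,x_n]/(x_0\cdots x_m-\pi)$, so it has pure dimension equal to the $n$ of the chart. Hence all these charts have the same $n$, the dimension of $X$.

**Lemma 1 (adapted charts).** Let $p\in\mathcal X_k$ be a closed point. There are an open $U\ni p$ and an étale morphism $U\to\operatorname{Spec}R[x_0,\dots,x_n]/(x_0\cdots x_m-\pi)$ with $x_0(p)=\dots=x_m(p)=0$ and $\pi\in\mathfrak m$, where $\pi\neq0$ if $m\ge1$.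

**Step 1: make all factors vanish at $p$.** Start from any chart. Since $\pi(p)=0$, some $x_i$ with $i\le m$ vanishes at $p$, say $x_0(p)=0$. Suppose some other factor does not vanish at $p$, say $x_m(p)\ne0$. Shrink $U$ so that $x_m$ is invertible and put $y_0=x_0x_m$. Then
$$R[x_0,\dots,x_n,x_m^{-1}]/(x_0\cdots x_m-\pi)\cong R[y_0,x_1,\dots,x_n,x_m^{-1}]/(y_0x_1\cdots x_{m-1}-\pi).$$
So $U$ is étale over $\operatorname{Spec}R[y_0,x_1,\dots,x_n]/(y_0x_1\cdots x_{m-1}-\pi)$, and $y_0(p)=0$. This lowers $m$ by one and keeps $n$ and $\pi$. Repeat.

**Step 2: exclude $\pi=0$ when $m\ge1$.** This is where smoothness of $X$ enters. If $\pi=0$ and $m\ge 1$, the closed subscheme $\{x_0=x_1=0\}\subset U$ is étale over $\operatorname{Spec}R[x_2,\dots,x_n]$, hence flat over $R$. It contains $p$, so by flatness it contains a point $q$ of the generic fiber. Near $q$, $X$ is étale over $\operatorname{Spec}K[x_0,\dots,x_n]/(x_0\cdots x_m)$, at a point lying on the two components $x_0=0$ and $x_1=0$. The local ring there is not a domain, so it is not regular. Regularity descends along flat local homomorphisms, so $X$ is not regular at $q$, contradicting smoothness. $\square$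

**Lemma 2 (strata).** (i) In an adapted chart at $p$, exactly $m+1$ distinct irreducible components $C_{v_0},\dots,C_{v_m}$ of $\mathcal X_k$ pass through $p$. After shrinking $U$ so that it meets no other component, $C_{v_i}\cap U=\{x_i=0\}\cap U_k$ as schemes. (ii) The components $C_v$ are smooth, proper and connected of dimension $n$. (iii) An intersection of $r+1$ distinct components is empty or smooth of dimension $n-r$, and the intersection is transversal.

*Proof.* (i) Put $\mathcal O=\mathcal O_{\mathcal X_k,p}$. For $i\le m$ the ring $\mathcal O/(x_i)$ is a local ring, at a closed point, of a scheme étale over $\mathbb A^n_k$. So it is regular of dimension $n$, and $(x_i)$ is prime. For $i\neq j$ the ring $\mathcal O/(x_i,x_j)$ has dimension $n-1$, so neither of $(x_i),(x_j)$ contains the other. Since $x_0\cdots x_m=0$ in $\mathcal O$, every prime of $\mathcal O$ contains some $x_i$. So the $(x_i)$ are exactly the minimal primes of $\mathcal O$, and these correspond to the components through $p$. Thus $C_{v_i}$ is given at $p$ by $x_i=0$.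

Now shrink $U$. The scheme $\{x_i=0\}\cap U_k$ is étale over $\mathbb A^n_k$, so it is reduced of pure dimension $n$. Each of its irreducible components lies in some $C_{v_j}\cap U$, which is irreducible of the same dimension, so it equals it. Hence $\{x_i=0\}\cap U_k$ is a union of some of the sets $C_{v_j}\cap U$. All of these pass through $p$, and at $p$ only $C_{v_i}$ occurs.

(ii) and (iii) follow: near $p$ an intersection of $r+1$ components through $p$ is given by the vanishing of $r+1$ of the $x_i$ with $i\le m$, and this is étale over $\mathbb A^{n-r}_k$. $\square$

So $\Gamma$ is finite and its simplices have distinct vertices. If $n=2$, then $\dim\Gamma\le2$ and every $S_F$ is a point. From now on all adapted charts are shrunk as in Lemma 2(i).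

## The triple point formula

The single relation between geometry and combinatorics that we need is the following.

**Lemma 4 (triple point formula).** Let $e$ be an edge with endpoints $v,w$, and $D=D_e$. Then
$$N^\vee_{D/C_v}\otimes N^\vee_{D/C_w}\cong\mathcal O_D\Big(\sum_{F\ni e}S_F\Big).$$

If $R$ is a discrete valuation ring with uniformizer $t$ and $\mathcal X$ is regular, this takes one line. The divisor $\sum_uC_u=\operatorname{div}(t)$ is principal. Restricting it to $D$, the component $C_w$ contributes $N_{D/C_v}$, the component $C_v$ contributes $N_{D/C_w}$, and the others contribute $\mathcal O_D(\sum S_F)$; so the product of these three is trivial. In our setting this stops at the first step, because the $C_u$ need not be Cartier divisors. Already for $xy=t^2$ the equation $x=0$ cuts out a scheme over $R/t^2R$, not the reduced component. Moreover the elements $\pi$ of two charts are not related in advance. What replaces Cartier divisors is a cancellation property.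

**Lemma 3 (cancellation).** Let $q\in\mathcal X_k$ be a closed point lying on exactly two components $C_v,C_w$. Let $U\ni q$ be a shrunk adapted chart (adapted to a possibly different point) with $C_v=\{x_0=0\}$ and $C_w=\{x_1=0\}$ in $U_k$. Put $A=\mathcal O_{\mathcal X,q}$, $P_v=\mathfrak mA+x_0A$ and $P_w=\mathfrak mA+x_1A$. If $s\in A\smallsetminus P_v$, $f\in A$ and $sf\in x_0A$, then $f\in x_0A$. The same holds with $(x_1,P_w)$ in place of $(x_0,P_v)$.

This is not obvious, because $x_0A$ is usually not prime: $A/x_0A$ is an algebra over $R/\pi R$, which can have nilpotents. The lemma is the standard fact EGA IV$_3$ 11.3.8; here is a proof.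

*Proof.* **Step 1: reformulate.** Put $\Lambda=R/\pi R$, a local ring, and $B=A/x_0A$. Setting $x_0=0$ in the chart forces $\pi=0$, so $B$ is a localization of an étale algebra $\mathcal E$ over $\Lambda[T_1,\dots,T_n]$ at a prime over the maximal ideal $\mathfrak m_\Lambda$. Also $B/\mathfrak m_\Lambda B=A/P_v=\mathcal O_{C_v,q}$ is a domain in which $s\ne0$. We must show that $s$ is a nonzerodivisor on $B$. If $s$ is a unit of $B$ this is clear. Otherwise, after multiplying $s$ by a unit of $B$, we may assume that $s$ comes from $\mathcal E$.

**Step 2: descend to a Noetherian base, so that the local criterion of flatness applies.** $\Lambda$ is the union of its finitely generated subrings, and $\mathcal E$ is of finite presentation. So $\mathcal E$, its étaleness and the element $s$ are defined over one such subring. Localizing that subring at the contraction of $\mathfrak m_\Lambda$ gives a Noetherian local subring $\Lambda_0\subset\Lambda$, dominated by $\Lambda$, an étale $\Lambda_0[T_1,\dots,T_n]$-algebra $\mathcal E_0$ with $\mathcal E=\mathcal E_0\otimes_{\Lambda_0}\Lambda$, and an element $s\in\mathcal E_0$ inducing the given one. Let $B_0$ be the localization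 of $\mathcal E_0$ at the contracted prime. It is Noetherian, local and flat over $\Lambda_0$, and $B$ is a localization of $B_0\otimes_{\Lambda_0}\Lambda$.

Let $\mathfrak m_0$ be the maximal ideal of $\Lambda_0$ and $\kappa_0=\Lambda_0/\mathfrak m_0$. The local map $B_0/\mathfrak m_0B_0\to B/\mathfrak m_\Lambda B$ is flat, being the base change along the field extension $\kappa_0\subset \Lambda/\mathfrak m_\Lambda$ followed by a localization. A flat local map is injective. So $B_0/\mathfrak m_0B_0$ is a domain and $s\neq0$ in it: $s$ is a nonzerodivisor on $B_0/\mathfrak m_0B_0$.

**Step 3: $s$ is a nonzerodivisor on $B_0$ and $B_0/sB_0$ is flat over $\Lambda_0$.** By flatness $\mathfrak m_0^jB_0/\mathfrak m_0^{j+1}B_0\cong(\mathfrak m_0^j/\mathfrak m_0^{j+1})\otimes_{\kappa_0}B_0/\mathfrak m_0B_0$, and $s$ acts injectively on it. By induction on $j$, $s$ acts injectively on every $B_0/\mathfrak m_0^jB_0$. So if $sf=0$ in $B_0$, then $f\in\bigcap_j\mathfrak m_0^jB_0=0$ by Krull's intersection theorem. From $0\to B_0\xrightarrow{s}B_0\to B_0/sB_0\to0$ and flatness of $B_0$, the module $\operatorname{Tor}_1^{\Lambda_0}(B_0/sB_0,\kappa_0)$ is the kernel of $s$ on $B_0/\mathfrak m_0B_0$,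 which is $0$. The local criterion of flatness says that $B_0/sB_0$ is flat over $\Lambda_0$.

**Step 4: return to $B$.** By this flatness the sequence stays exact after $\otimes_{\Lambda_0}\Lambda$, and then after localization. So $s$ is a nonzerodivisor on $B$. Exchanging $x_0$ and $x_1$ gives the second statement. $\square$

*Proof of Lemma 4.* **Step 1: a local section with the right divisor.** At a closed point $p\in D$ take a shrunk adapted chart $U$. At least two components pass through $p$, so $m\ge1$ and $\pi\ne0$. Number the coordinates so that $C_v=\{x_0=0\}$, $C_w=\{x_1=0\}$ in $U_k$, and shrink further so that $C_v\cap C_w\cap U=D\cap U$. Then $N^\vee_{D/C_v}$ is generated on $D\cap U$ by the class $[x_1]$ and $N^\vee_{D/C_w}$ by $[x_0]$. Put $g=x_2\cdots x_m$ ($g=1$ if $m=1$) and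
$$\sigma=g|_D\,[x_1]\otimes[x_0].$$
For $i\ge2$, the divisor of $x_i|_D$ is $C_{v_i}\cap D\cap U$, which is smooth, hence reduced, and is the union of the $S_F\cap U$ with $F\ni e$ and third vertex $v_i$. So $\operatorname{div}(\sigma)=\sum_{F\ni e}S_F$ on $D\cap U$.

**Step 2: reduce gluing to a claim.** *Claim: for two such charts $U,U'$ the sections $\sigma,\sigma'$ differ on $D\cap U\cap U'$ by a constant in $k^*$.* Given the claim, fix one chart $U_1$ and rescale the section of every other chart by a constant so that it agrees with that of $U_1$; since $D$ is irreducible, any two charts meet in $D$. Two rescaled sections agree on the overlap with $U_1$, which is dense, so they agree. They glue to a global section with divisor $\sum_{F\ni e}S_F$, which proves the lemma. Since $D$ is integral, the claim follows once we find one constant, depending only on the two charts, that works at all closed points $q\in D\cap U\cap U'$ lying on no component other than $C_v,C_w$; these points are dense.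

**Step 3: compare the charts at such a point $q$.** Let $A=\mathcal O_{\mathcal X,q}$. The function $g$ is a unit in $A$, because $\{x_i=0\}\cap U_k=C_{v_i}\cap U$ misses $q$ for $i\ge2$. Put $x=x_0$ and $y=x_1g$. Then
$$xy=\pi,\qquad \sigma=[y]\otimes[x]\ \text{ at } q .$$
Define $x',y'$ in the same way from $U'$, with $x'y'=\pi'$. In $A/\mathfrak mA$ both $x$ and $x'$ generate the prime of $C_v$, and both $y$ and $y'$ generate the prime of $C_w$. So $P_v=\mathfrak mA+xA$ and $P_w=\mathfrak mA+yA$ are the same for both charts, $y,y'\notin P_v$ and $x,x'\notin P_w$. Note $yA=x_1A$, so Lemma 3 applies to $(x,P_v)$ and $(y,P_w)$.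

Since $R$ is a valuation ring, we may assume $\pi'=c\pi$ with $c\in R$, exchanging the charts if necessary. Then $x'y'=cxy\in xA\cap yA$. Lemma 3 with $s=y'\notin P_v$ gives $x'=ux$, and with $s=x'\notin P_w$ it gives $y'=u'y$, for some $u,u'\in A$. Then $uu'\pi=c\pi$, and $\pi\neq0$ is a nonzerodivisor on the flat $R$-algebra $A$, so $uu'=c$.

We show that $u$ is a unit. Modulo $\mathfrak mA$ we have $x=u''x'=u''ux$ for some $u''\in A$. If $u$ were a nonunit, then $1-u''u$ would be a unit of the local ring $A$, so $x\in\mathfrak mA\subset P_w$, which is false. In the same way $u'$ is a unit. So $c=uu'$ is a unit of $A$, hence $c\in R^*$, as $q$ lies in the special fiber. Restricting to $D$,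
$$\sigma'=[y']\otimes[x']=\bar c\,[y]\otimes[x]=\bar c\,\sigma ,$$
where $\bar c\in k^*$ is the residue of $\pi'/\pi$. It does not depend on $q$. $\square$

## Four numerical properties, and coverings

From here on only numbers matter. We attach to each vertex $v$ a real vector space $N_v$ with a symmetric bilinear form $(\cdot)_v$ and a vector $h_v\in N_v$, and to each triangle a weight $w_F>0$. On a first reading take $n=2$ and all $w_F=1$.

If $n=2$, then $C_v$ is a smooth proper surface over an algebraically closed field, hence projective. Let $N_v=N^1(C_v)_{\mathbb R}$ (divisors modulo numerical equivalence, a finite-dimensional space) with the intersection form, let $h_v$ be the class of an ample divisor on $C_v$, and $w_F=1$.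

If $n\ge3$, let $\mathcal L$ be an ample line bundle on $\mathcal X_k$. Let $(A\cdot B)_v=A\cdot B\cdot\mathcal L^{n-2}$ on $N^1(C_v)_{\mathbb R}$, let $N_v$ be the quotient of $N^1(C_v)_{\mathbb R}$ by the radical of this form, let $h_v$ be the class of $\mathcal L|_{C_v}$, and $w_F=\deg(\mathcal L^{n-2}|_{S_F})>0$.

In both cases $D_e$, for an edge $e\ni v$, also denotes its class in $N_v$.

**Lemma 5.** The following hold.

* (N1) $(\cdot)_v$ is nondegenerate on $N_v$ with exactly one positive eigenvalue.
* (N2) For edges $e\ne e'$ at $v$: $(D_e\cdot D_{e'})_v=\sum_{F\ni e,e'}w_F$.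
* (N3) For an edge $e$ with endpoints $v,w$: $(D_e^2)_v+(D_e^2)_w=-\sum_{F\ni e}w_F$.
* (N4) $(D_e\cdot h_v)_v>0$ for every edge $e\ni v$.

*Proof.* (N1) For $n=2$ this is the Hodge index theorem. For $n\ge3$ nondegeneracy holds by construction. There is at least one positive eigenvalue, since $(h_v^2)_v=\mathcal L^n\cdot C_v>0$. For "at most one", choose $a$ with $\mathcal L^a|_{C_v}$ very ample. By Bertini's theorem, $n-2$ general members of $|\mathcal L^a|_{C_v}|$ cut out a smooth connected surface $Y\subset C_v$, and $a^{n-2}(A\cdot B)_v=(A|_Y\cdot B|_Y)_Y$. So the form is a positive multiple of the pullback of the intersection form of $Y$, which has only one positive eigenvalue.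

(N2) Let $w,w'$ be the other endpoints of $e,e'$. If $w=w'$, then $D_e$ and $D_{e'}$ are disjoint, and no triangle contains both edges, as its vertices are distinct; both sides are $0$. If $w\ne w'$, then $D_e\cap D_{e'}$ is open and closed in $C_v\cap C_w\cap C_{w'}$. By Lemma 2 it is a transversal intersection, and it is the disjoint union of the $S_F$ with $F\ni e,e'$. Intersecting with $\mathcal L^{n-2}$ gives the claim (for $n=2$, count points).

(N3) $(D_e^2)_v$ is the degree of $N_{D_e/C_v}$ on $D_e$, intersected with $\mathcal L^{n-2}$ when $n\ge3$. Add the two ends and apply Lemma 4.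

(N4) The number is the degree of an ample divisor on the curve $D_e$ if $n=2$, and $\deg(\mathcal L^{n-1}|_{D_e})$ if $n\geq3$. $\square$

Later we need these relations not only on $\Gamma$ but on finite coverings of it.

**Lemma 6 (coverings).** Let $\Gamma'$ be a connected finite covering of a connected component of $\Gamma$, with the lifted cell structure. For a vertex $v'$ over $v$ put $N_{v'}=N_v$, $h_{v'}=h_v$; for an edge $e'\ni v'$ over $e$ let $D_{e'}=D_e\in N_{v'}$; for a triangle $F'$ over $F$ let $w_{F'}=w_F$. Then simplices of $\Gamma'$ have distinct vertices, and (N1)–(N4) hold on $\Gamma'$.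

*Proof.* The vertices of a simplex of $\Gamma'$ map to distinct vertices of $\Gamma$, so they are distinct. A simplex of $\Gamma$ containing $v$ has exactly one corner at $v$. A lift of a simplex is determined by the lift of one of its points, so this simplex has exactly one lift with a corner at $v'$. The faces at $v'$ of this lift are the lifts through $v'$ of the faces at $v$. So the edges and triangles at $v'$ correspond bijectively, compatibly with incidence, to those at $v$. In particular the triangles containing $e'$ correspond to those containing $e$. Each of (N1)–(N4) involves only these data. $\square$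

No covering of $\mathcal X$ is needed for this: the data at $v'$ are just copies of the data at $v$. Fix from now on such a $\Gamma'$ (for instance a component of $\Gamma$ itself), with vertex set $V$ and a total order on $V$, which orients every simplex and defines simplicial cup products.

## What one vertex can see, and what it cannot

Before the global argument, try small cases with $n=2$ and $\Gamma$ a closed surface, so that every edge lies in two triangles and (N3) reads $(D_e^2)_v+(D_e^2)_w=-2$. Let $d_v$ be the number of edges at $v$, and let $\mathsf V,\mathsf E,\mathsf F$ be the numbers of vertices, edges and triangles; $3\mathsf F=2\mathsf E$, so $\chi=\mathsf V-\mathsf E/3$.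

*Toric components.* Suppose each $C_v$ is a smooth complete toric surface whose boundary curves are the $D_e$. For such a surface $\sum_{e\ni v}(D_e^2)_v=12-3d_v$. Summing over $v$ gives $12\mathsf V-6\mathsf E$, while (N3) gives $-2\mathsf E$. So $\mathsf E=3\mathsf V$ and $\chi=0$. For other components there is no such formula for the sum, and the count says nothing.

*Equal splitting.* Suppose all $d_v\ge7$, so that $\mathsf E\ge 7\mathsf V/2$ and $\chi<0$, and suppose $(D_e^2)_v=-1$ at both ends of each edge. By (N2), the curves at $v$ in cyclic order have the circulant Gram matrix with $-1$ on the diagonal and $1$ between neighbors. Its eigenvalues are $-1+2\cos(2\pi j/d_v)$, $0\le j<d_v$. The ones for $j=0,1,d_v-1$ are positive as soon as $d_v\ge7$. Three positive eigenvalues contradict the Hodge index theorem at $v$. So negative curvature and (N1) are in conflict.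

*Where this stops.* The formula (N3) fixes only the sum over the two ends of an edge. If all self-intersections at $v$ are $-2$, the Gram eigenvalues are $-2+2\cos(2\pi j/d_v)\le0$, and the Hodge index theorem has no objection at $v$; the price is paid at the neighbors. So the argument must test all vertices at once, with vectors for which only the sums $(D_e^2)_v+(D_e^2)_w$ matter.

A second reasonable plan for Theorem 1 is to reduce to the homeomorphic case: collapse $\Gamma$ to a subcomplex that is a surface. This fails for two reasons. A complex homotopy equivalent to $\Sigma$ may admit no collapse at all: $\Sigma\vee H$, where $H$ is a triangulated dunce hat (a triangle with its three sides identified as $a\,a\,a^{-1}$; it is contractible), is homotopy equivalent to $\Sigma$, yet each of its edges lies in two or three triangles. And even when a triangle can be removed, the number of triangles at its edges drops while the self-intersections stay, so (N3) is lost. The argument must work on $\Gamma$ as it is, with arbitrary numbers of triangles at each edge.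

## Cocycles give isotropic vectors

Cochains are real-valued. For a 1-cochain $\alpha$ and an edge with endpoints $v,w$ write $\alpha(vw)=-\alpha(wv)$; inside a triangle, $vw$ means the edge of that triangle. Put
$$Z_v(\alpha)=\sum_{e=vw\ni v}\alpha(vw)\,D_e\in N_v,\qquad Z(\alpha)=(Z_v(\alpha))_v\in E:=\bigoplus_{v\in V}N_v,\qquad Q=\sum_v(\cdot)_v .$$
By (N1), $Q$ is nondegenerate on $E$ with exactly $|V|$ positive eigenvalues. The coefficients of $D_e$ at the two ends have equal squares, as the previous section asked. That they are *opposite* makes the mixed terms complete a square.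

**Lemma 7.** For every 1-cochain $\alpha$ on $\Gamma'$,
$$Q(Z(\alpha),Z(\alpha))=-\sum_Fw_F\,\big((d\alpha)(F)\big)^2. \tag{1}$$
In particular, if $Z^1$ denotes the space of 1-cocycles, $Z(Z^1)$ is totally $Q$-isotropic.

*Proof.* Expand $\sum_vZ_v(\alpha)^2$. The squares of the $D_e$ contribute, by (N3),
$$\sum_e\alpha(e)^2\big((D_e^2)_v+(D_e^2)_w\big)=-\sum_e\alpha(e)^2\sum_{F\ni e}w_F=-\sum_Fw_F(a^2+b^2+c^2),$$
where for $F=\{v,w,u\}$ we put $a=\alpha(vw)$, $b=\alpha(wu)$, $c=\alpha(uv)$. The mixed terms at $v$ run over unordered pairs of distinct edges at $v$, and by (N2) each pair is counted through the triangles having both edges. So they contribute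
$$\sum_Fw_F\sum_{\text{corners }v\text{ of }F}2\,\alpha(vw)\alpha(vu)=\sum_F w_F\cdot2\,(-ac-ab-bc),$$
since the corners $v,w,u$ give $a(-c)$, $(-a)b$ and $c(-b)$. The total is $-\sum_Fw_F(a+b+c)^2$, and $a+b+c=\pm(d\alpha)(F)$. For cocycles the right side of (1) vanishes. A quadratic form vanishing on the linear space $Z(Z^1)$ has zero polarization there. $\square$

**Definition.** A cocycle $\alpha\in Z^1$ is *harmonic* if $Z(\alpha)=0$. Write $\mathcal H\subset Z^1$ for the space of harmonic cocycles.

**Lemma 8.** The map $\mathcal H\to H^1(\Gamma';\mathbb R)$ is injective, with image of codimension $\le1$.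

*Proof.* **Step 1: injectivity, by a maximum principle.** Let $d\varphi\in\mathcal H$, where $d\varphi(vw)=\varphi(w)-\varphi(v)$, and let $\varphi$ attain its maximum at $v$. Then
$$0=(Z_v(d\varphi)\cdot h_v)_v=\sum_{e=vw}(\varphi(w)-\varphi(v))\,(D_e\cdot h_v)_v .$$
All terms are $\le0$ and all $(D_e\cdot h_v)_v>0$ by (N4), so $\varphi(w)=\varphi(v)$ for every neighbor $w$ of $v$. The set where $\varphi$ is maximal is therefore closed under passing to neighbors. Since $\Gamma'$ is connected, $\varphi$ is constant and $d\varphi=0$.

**Step 2: codimension, by a signature count.** The form $Q$ is negative definite on a subspace of $E$ of codimension $|V|$. A totally isotropic subspace meets it in $0$, so has dimension $\le|V|$. By Lemma 7, $\dim Z(Z^1)\le|V|$. With $b_1=\dim H^1(\Gamma';\mathbb R)$ we have $\dim Z^1=b_1+|V|-1$, since coboundaries form a space of dimension $|V|-1$. Hence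
$$\dim\mathcal H=\dim Z^1-\dim Z(Z^1)\ge b_1-1. \qquad\square$$

*Example (the hexagonal torus).* Here is a set of numerical data (we do not need it to come from a degeneration) satisfying (N1)–(N4). Let $V=(\mathbb Z/N)^2$ with $N\ge3$, with edges from $v$ to $v+e_1$, $v+e_2$ and $v+e_1+e_2$, and the resulting two triangles in each square; the complex is a torus. At each vertex let $C_v$ be $\mathbb P^1\times\mathbb P^1$ blown up at two opposite torus-fixed points. Its boundary is a hexagon of $(-1)$-curves, attached in cyclic order to the six directions $e_1,\ e_1+e_2,\ e_2,\ -e_1,\ -e_1-e_2,\ -e_2$. Take $h_v$ ample and $w_F=1$. Then (N3) reads $-1-1=-2$. The Gram matrix has eigenvalues $-1+2\cos(\pi j/3)$, namely $1,0,0,-2,-2,-3$, so its rank is $4$, the Picard number of $C_v$, and the six curves span $N_v$. For real $p,q$ let $\alpha_{p,q}$ have the values $p,\,q,\,p+q$ on the edges $v\to v+e_1$, $v\to v+e_2$, $v\to v+e_1+e_2$. It is a cocycle. Pairing $Z_v(\alpha_{p,q})$ with the curve in direction $e_1$, whose neighbors are those in directions $e_1+e_2$ and $-e_2$, gives $-p+(p+q)-q=0$. The six values of $\alpha_{p,q}$ in cyclic order are $p,\,p+q,\,q,\,-p,\,-p-q,\,-q$,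 and each is the sum of its two neighbors, so all six pairings vanish. So $\alpha_{p,q}$ is harmonic. As $b_1=2$, these are all the harmonic cocycles, and $\mathcal H\to H^1$ is an isomorphism.

## Products of harmonic cocycles are cycles

For $\alpha,\beta\in Z^1$ and a triangle with ordered vertices $(v,w,u)$ put
$$(\alpha\wedge\beta)(v,w,u)=\alpha(vw)\beta(vu)-\alpha(vu)\beta(vw).$$
It changes sign under $w\leftrightarrow u$. It is invariant under cyclic permutations: with $a=\alpha(vw)$, $b=\alpha(wu)$, $c=\alpha(uv)$ and $a',b',c'$ the same for $\beta$, its values at $(v,w,u)$ and $(w,u,v)$ are $ca'-ac'$ and $ab'-ba'$, and inserting $b=-a-c$, $b'=-a'-c'$ into the second gives the first. So $\alpha\wedge\beta$ is an alternating 2-cochain. Since the sign of its value and the sign of the oriented triangle change together, $\sum_F(\alpha\wedge\beta)(F)\,F$ is a well-defined 2-chain. The same expression is thus a cochain and a chain. This double role drives the proof.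

**Lemma 9.** (i) $\alpha\wedge\beta$ is a cocycle representing $2[\alpha]\cup[\beta]\in H^2(\Gamma';\mathbb R)$. (ii) For each triangle $F$ the bilinear form $(\alpha,\beta)\mapsto(\alpha\wedge\beta)(F)$ on $Z^1$ has rank $\le2$. (iii) If $\alpha,\beta\in\mathcal H$, then $\sum_Fw_F(\alpha\wedge\beta)(F)\,F$ is a cycle.

*Proof.* (i) On an ordered simplex $(0,1,2)$,
$$(\alpha\cup\beta-\beta\cup\alpha)(012)=\alpha(01)\beta(12)-\beta(01)\alpha(12).$$
Substitute $\beta(12)=\beta(02)-\beta(01)$ and $\alpha(12)=\alpha(02)-\alpha(01)$. The terms $\alpha(01)\beta(01)$ cancel and $(\alpha\wedge\beta)(012)$ remains. So $\alpha\wedge\beta=\alpha\cup\beta-\beta\cup\alpha$ is a cocycle, and $[\beta]\cup[\alpha]=-[\alpha]\cup[\beta]$.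

(ii) The form depends only on the restrictions of $\alpha,\beta$ to the triangle $F$, and the space of 1-cocycles on a triangle has dimension $2$.

(iii) We compute the coefficient of the oriented edge $e=v\to w$ in the boundary. For $F\ni e$ let $u_F$ be the third vertex. By (N2),
$$(Z_v(\alpha)\cdot D_e)_v=\alpha(vw)(D_e^2)_v+\sum_{F\ni e}w_F\,\alpha(vu_F), \tag{2}$$
and likewise for $\beta$. Oriented as $(v,w,u_F)$, the triangle $F$ has $v\to w$ in its boundary with coefficient $+1$. So the coefficient in question is
$$\sum_{F\ni e}w_F\big(\alpha(vw)\beta(vu_F)-\beta(vw)\alpha(vu_F)\big)=\alpha(vw)\,(Z_v(\beta)\cdot D_e)_v-\beta(vw)\,(Z_v(\alpha)\cdot D_e)_v ,$$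
because the two terms with $(D_e^2)_v$ cancel. It is $0$, since $Z_v(\alpha)=Z_v(\beta)=0$. $\square$

In the hexagonal torus, take $\alpha=\alpha_{1,0}$ and $\beta=\alpha_{0,1}$. On $(v,\,v+e_1,\,v+e_1+e_2)$ we get $1\cdot1-1\cdot0=1$, and on $(v,\,v+e_1+e_2,\,v+e_2)$ we get $1\cdot1-0\cdot1=1$. So $\alpha\wedge\beta$ is the fundamental cycle of the torus, in accordance with (iii).

**Lemma 10 (restricting a skew form).** Let $\omega$ be a nondegenerate skew form on a real vector space of dimension $2g$ and $P$ a subspace of codimension $\le1$. Then $\omega|_P$ has rank $\ge2g-2$.

*Proof.* The radical of $\omega|_P$ is $P\cap P^\perp$, of dimension $\le\dim P^\perp=\operatorname{codim}P$. So the rank is at least $\dim P-\operatorname{codim}P=2g-2\operatorname{codim}P\geq 2g-2$. $\square$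

## Genus two, coverings, and the proof of Theorem 1

Suppose for a moment that $\Gamma$ is homotopy equivalent to an orientable surface of genus $g$. Then the cycles form a line, so by Lemma 9 the cup product form on $\mathcal H$ is a multiple of its value on one triangle, of rank $\le2$. By Lemmas 8 and 10 its rank is at least $2g-2$. For $g\ge3$ this is a contradiction. For $g=2$ it is not: both bounds are $2$. The loss of one dimension in Lemma 8 is exactly what hurts. The remedy is that under finite coverings the lower bound grows while the upper bound stays $2$, and Lemma 6 lets us pass to coverings of $\Gamma$ for free.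

*Proof of Theorem 1.* Suppose $h:\Gamma\to\Sigma$ is a homotopy equivalence with $\chi(\Sigma)<0$. Here $n=2$ and all $w_F=1$.

**Step 1: pass to a covering of genus at least $3$.** There is a finite connected covering $\Sigma'\to\Sigma$ with $\Sigma'$ orientable of genus $g\ge3$. If $\Sigma$ is nonorientable, first pass to its orientation cover, which has $\chi\le-2$, hence genus $\ge2$. If the genus is now $2$, take a connected double cover; it has $\chi=-4$, that is, genus $3$. Let $\Gamma'=h^*\Sigma'$, a finite covering of $\Gamma$. It is connected, since $\pi_1(\Gamma)$ acts on the fiber through the isomorphism $h_*$ and $\pi_1(\Sigma)$ acts transitively. The map $\Gamma'\to\Sigma'$ induces isomorphisms on all homotopy groups, so it is a homotopy equivalence. All lemmas apply to $\Gamma'$.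

**Step 2: the cup product form has rank at least $4$ on $\mathcal H$.** Since $\dim\Gamma'\le2$, there are no 2-boundaries, and the space of 2-cycles is $H_2(\Gamma';\mathbb R)\cong\mathbb R$. It is spanned by one nonzero cycle $z=\sum_Fz_FF$. By Poincaré duality on $\Sigma'$, the form $\omega(a,b)=\langle a\cup b,z\rangle$ on $H^1(\Gamma';\mathbb R)\cong\mathbb R^{2g}$ is skew and nondegenerate. By Lemmas 8 and 10 its restriction to $\mathcal H$ has rank $\ge2g-2\ge4$.

**Step 3: it has rank at most $2$ on $\mathcal H$.** For $\alpha,\beta\in\mathcal H$ the chain $\sum_F(\alpha\wedge\beta)(F)\,F$ is a cycle by Lemma 9(iii). So there is $B(\alpha,\beta)\in\mathbb R$ with $(\alpha\wedge\beta)(F)=B(\alpha,\beta)\,z_F$ for all $F$. By Lemma 9(i),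
$$2\,\omega(\alpha,\beta)=\sum_F(\alpha\wedge\beta)(F)\,z_F=B(\alpha,\beta)\sum_Fz_F^2 .$$
Choose $F_0$ with $z_{F_0}\ne0$. Then $B(\alpha,\beta)=z_{F_0}^{-1}(\alpha\wedge\beta)(F_0)$ has rank $\le2$ by Lemma 9(ii). So $\omega|_{\mathcal H}$ has rank $\le2$, contradicting Step 2. $\blacksquare$

## Maps to $\Sigma$ in all dimensions: the vanishing in Theorem 2

In Theorem 2 the group $H_2(\Gamma)$ can be large, and for $n\ge3$ there are simplices of dimension $\ge3$, so cycles are not determined by their classes. Step 3 above used both facts. What survives is that a chain which is at once a weighted cycle and, as a cochain, a coboundary must vanish.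

**Lemma 11.** Let $\alpha_i,\beta_i\in\mathcal H$ with $\sum_i[\alpha_i]\cup[\beta_i]=0$ in $H^2(\Gamma';\mathbb R)$. Then $\sum_i(\alpha_i\wedge\beta_i)(F)=0$ for every triangle $F$.

*Proof.* Let $c_F=\sum_i(\alpha_i\wedge\beta_i)(F)$. By Lemma 9(i) the cochain $c$ is a coboundary. By Lemma 9(iii) the chain $\sum_Fw_Fc_FF$ is a cycle. A coboundary pairs to zero with a cycle, so $\sum_Fw_Fc_F^2=0$. All $w_F>0$, so $c=0$. $\square$

*Proof of the vanishing in Theorem 2.* Suppose $r_*\ne0$.

**Step 1: pass to an orientable covering of genus at least $3$.** Let $q:\Sigma'\to\Sigma$ be the covering of Step 1 of the proof of Theorem 1, with $\Sigma'$ orientable of genus $g\ge3$. Put $\Gamma^*=\Gamma\times_\Sigma\Sigma'$, a finite covering of $\Gamma$, with projection $r':\Gamma^*\to\Sigma'$. Since $q$ is a local homeomorphism, $q^*o$ is the orientation system of $\Sigma'$, so it is trivial. The transfer $\mathrm{tr}$ sends a singular simplex (with its coefficient) to the sum of its lifts. Lifts of $r\circ\tau$ to $\Sigma'$ correspond to lifts of $\tau$ to $\Gamma^*$, so $r'_*\circ\mathrm{tr}=\mathrm{tr}\circ r_*$. The fundamental class in $H_2(\Sigma;o)$ is the sum of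 the triangles of a triangulation, each with its own orientation as coefficient. Its transfer is the same expression for the lifted triangulation, that is, $\pm[\Sigma']\ne0$ once $q^*o$ is trivialized. So $r'_*\neq0$ on $H_2(\Gamma^*;\mathbb Q)$, hence on $H_2(\Gamma';\mathbb Q)$ for some connected component $\Gamma'$ of $\Gamma^*$. This $\Gamma'$ is a connected finite covering of a component of $\Gamma$, so all lemmas apply to it. Choose $y\in H_2(\Gamma';\mathbb R)$ with $r'_*y=[\Sigma']$.

**Step 2: harmonic representatives of classes from $\Sigma'$.** Let
$$P=\{a\in H^1(\Sigma';\mathbb R): r'^*a\in\operatorname{im}(\mathcal H\to H^1(\Gamma';\mathbb R))\}.$$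
As the preimage of a subspace of codimension $\le1$, it has codimension $\le1$. For $a\in P$ let $\alpha_a\in\mathcal H$ be the representative of $r'^*a$, unique by Lemma 8 and linear in $a$. Let $\omega(a,b)=\langle a\cup b,[\Sigma']\rangle$. By Poincaré duality and Lemma 10, $\omega|_P$ has rank $\ge2g-2\ge4$. For each triangle $F$ let $B_F(a,b)=(\alpha_a\wedge\alpha_b)(F)$, a skew form on $P$ of rank $\le2$ by Lemma 9(ii).

**Step 3: every $B_F$ is a multiple of $\omega|_P$.** Let $a_i,b_i\in P$ with $\sum_i\omega(a_i,b_i)=0$. Then $\sum_ia_i\cup b_i=0$ in $H^2(\Sigma';\mathbb R)\cong\mathbb R$, so $\sum_i[\alpha_{a_i}]\cup[\alpha_{b_i}]=0$, and Lemma 11 gives $\sum_iB_F(a_i,b_i)=0$. So, as linear functionals on $\wedge^2P$, the form $B_F$ vanishes on the kernel of $\omega|_P$. Hence $B_F=\kappa_F\,\omega|_P$ for a scalar $\kappa_F$.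

**Step 4: compare ranks.** $B_F$ has rank $\le2$ and $\omega|_P$ has rank $\ge4$, so $\kappa_F=0$ for all $F$. Thus $\alpha_a\wedge\alpha_b=0$ for all $a,b\in P$, and Lemma 9(i) gives $r'^*(a\cup b)=0$. Pairing with $y$,
$$0=\langle r'^*(a\cup b),y\rangle=\langle a\cup b,r'_*y\rangle=\omega(a,b)\qquad(a,b\in P),$$
which contradicts rank $\ge4$.

**Step 5: the homotopy types named in the theorem.** If $r:\Gamma\to\Sigma$ is a homotopy equivalence, $r_*$ is an isomorphism onto $H_2(\Sigma;o)\neq0$. If $\Gamma\simeq\Sigma\vee T$, compose with the map $\Sigma\vee T\to\Sigma$ collapsing $T$. This map has a section, so it is surjective on $H_2$ with coefficients in $o$ and its pullback, and again $r_*\ne0$. Both are excluded. $\blacksquare$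

## Sphere and torus: genus at most one does occur

It remains to prove the converse part of Theorem 2.

**Proposition 12.** For every $n\ge2$ and every closed orientable $\Sigma$ of genus $\le1$ there is an $\mathcal X$ as in Theorem 2, with projective special fiber, and a map $r:\Gamma\to\Sigma$ with $r_*\neq0$.

*Proof.* **Step 1: the building block.** Let $R=k[[t]]$ and let $\mathcal Y/R$ be the minimal regular model of a Tate curve $Y$ whose special fiber is a cycle of $N\ge3$ smooth rational curves $C_i$ ($i\in\mathbb Z/N$). It is projective. It is strictly semistable. This is clear at smooth points of $\mathcal Y_k$, where $\mathcal Y$ is smooth over $R$. At a node take local equations $x_0,x_1$ of the two components; $t$ is a unit times $x_0x_1$, and we absorb the unit in $x_0$. The resulting morphism to $\operatorname{Spec}R[x_0,x_1]/(x_0x_1-t)$ is a map of two-dimensional regular local rings with the same residue field, taking generators of the maximal ideal to generators of the maximal ideal. On completions it is surjective, hence an isomorphism by dimension, so it is étale at the node.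

**Step 2: where $\mathcal Y\times_R\mathcal Y$ is bad.** At (node)$\times$(node) it is étale over
$$\operatorname{Spec}R[x_0,x_1,y_0,y_1]/(x_0x_1-t,\;y_0y_1-t).$$
At every other point of the special fiber one factor is smooth over $R$, so there the product is regular and strictly semistable.

**Step 3: blow up.** Number the components $C_i\times C_j$ and blow up successively their strict transforms. Where such a divisor is Cartier, in particular at regular points, nothing happens. Near a node$\times$node point nothing happens until the first center through it. Label the coordinates so that this center is $(x_0,y_0)$. Blowing up commutes with étale base change, so we blow up this ideal in the model of Step 2. There are two charts: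

* with $x_0=sy_0$, $y_1=sx_1$: $\operatorname{Spec}R[s,y_0,x_1]/(sy_0x_1-t)$;
* with $y_0=s'x_0$, $x_1=s'y_1$: $\operatorname{Spec}R[s',x_0,y_1]/(s'x_0y_1-t)$.

Let us check the first. Write $M$ for the ring in Step 2; the chart is the subring of $M[y_0^{-1}]$ generated by $M$ and $s=x_0/y_0$. In it $y_1=t/y_0=x_0x_1/y_0=sx_1$, so it is generated over $R$ by $s,y_0,x_1$, with $sy_0x_1=t$. In $R[s,y_0,x_1]/(sy_0x_1-t)$ the element $y_0$ is a nonzerodivisor: if $y_0h=(sy_0x_1-t)h'$ in $R[s,y_0,x_1]$, reduction modulo $y_0$ gives $th'\equiv0$, so $y_0\mid h'$ and $h\in(sy_0x_1-t)$. After inverting $y_0$ this ring becomes $R[x_0,x_1,y_0^{\pm1}]/(x_0x_1-t)=M[y_0^{-1}]$. So there are no further relations. The second chart follows by symmetry.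

Both charts are of strictly semistable form. They are regular, since at a point of the special fiber $sy_0x_1-t$ is not in the square of the maximal ideal (because of the term $t$), and the general fibers are smooth. So the later centers are Cartier there, and later blow-ups are isomorphisms over this point. All centers lie in the special fiber. The result $\mathcal X$ is integral and dominates $\operatorname{Spec}R$, hence is flat. It is a projective strict semistable degeneration with general fiber $Y\times Y$.

**Step 4: read off $\Gamma$.** At a node$\times$node point write $A=(x_0,y_0)$, $B=(x_0,y_1)$, $C=(x_1,y_0)$, $D=(x_1,y_1)$ for the four components. In the first chart the strict transforms are $A=\{y_0=0\}$, $B=\{s=0\}$, $D=\{x_1=0\}$. In the second they are $A=\{x_0=0\}$, $C=\{s'=0\}$, $D=\{y_1=0\}$. No new component appears. The two chart origins are triple points $ABD$ and $ACD$; the components $B$ and $C$ no longer meet over this point; and $A\cap D$ is the exceptional $\mathbb P^1$ with coordinate $s=1/s'$. The curves $A\cap B$, $B\cap D$, $A\cap C$, $C\cap D$ are in these charts the coordinate lines with coordinates $x_1,\ y_0,\ y_1,\ x_0$, and map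 isomorphically to their images. So the square $ABDC$ is replaced by the triangles $ABD$ and $ACD$.

Since $N\ge3$, two adjacent $C_i$ meet in exactly one point. So the double curves other than the exceptional ones are the strict transforms of the irreducible curves $\mathrm{pt}\times C_j$ and $C_i\times\mathrm{pt}$, one for each pair of adjacent components, and a node$\times$node point is determined by its two diagonal components. Hence $\Gamma$ is the $N\times N$ square torus with each square cut by a diagonal, and $\Gamma\cong T^2$.

As a check of (N3): a computation in the charts shows that $A$ and $D$ are blown up at the point and $B,C$ are not (for example $A$ has coordinates $(s,x_1)$ over $(x_1,y_1)$, with $y_1=sx_1$). The exceptional curve has self-intersection $-1$ in $A$ and in $D$, total $-2$. A curve $C_i\times\mathrm{pt}$ has self-intersection $0$ on both sides before blowing up, and at each of its two ends exactly one side is blown up, total $-2$.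

**Step 5: conclude.** For genus $1$ take $r=\mathrm{id}$, and for genus $0$ a degree-one map $T^2\to S^2$. For $n\ge3$ take the product of $\mathcal X$ with $\mathbb P^{n-2}_R$. It is projective and strictly semistable, and since all strata are multiplied by the connected variety $\mathbb P^{n-2}_k$, the complex $\Gamma$ does not change. This proves the proposition and completes the proof of Theorem 2. $\blacksquare$

## Projective special fibers: no loss of dimension

The defect of $1$ in Lemma 8 came from a signature count in which nothing forced the positive directions at different vertices to be related. An ample line bundle on all of $\mathcal X_k$ relates them.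

**Proposition 13.** In the situation of Theorem 2, suppose that $\mathcal X_k$ is projective. Then for every $\Gamma'$ as in Lemma 6:

* $\mathcal H\to H^1(\Gamma';\mathbb R)$ is an isomorphism.
* The image of $H_2(\Gamma';\mathbb R)\to(\wedge^2H^1(\Gamma';\mathbb R))^*$, $y\mapsto\big(a\wedge b\mapsto\langle a\cup b,y\rangle\big)$, is spanned by forms of rank $\le2$.

*Proof.* **Step 1: remove one positive direction.** Let $\mathcal L$ be ample on $\mathcal X_k$ (for $n\ge3$, the bundle used to define the data), and let $\lambda\in E$ have component $\mathcal L|_{C_v}$ at each vertex over $v$. Then $Q(\lambda,\lambda)>0$. For $\alpha\in Z^1$, since $(D_e\cdot\mathcal L)_v=\deg(\mathcal L^{n-1}|_{D_e})$ is the same at both ends of $e$,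
$$Q(\lambda,Z(\alpha))=\sum_{e=vw}\deg(\mathcal L^{n-1}|_{D_e})\,(\alpha(vw)+\alpha(wv))=0 .$$
So $Z(Z^1)$ is a totally isotropic subspace of $\lambda^\perp$, on which $Q$ is nondegenerate with $|V|-1$ positive eigenvalues. As in Lemma 8, $\dim Z(Z^1)\le|V|-1$ and $\dim\mathcal H\ge b_1$. With injectivity this gives the first claim.

**Step 2: identify the image.** Let $\kappa:\wedge^2H^1\to H^2$ be the cup product, all groups being those of $\Gamma'$ with real coefficients. Using $\mathcal H\cong H^1$, let $B_F\in(\wedge^2H^1)^*$ be given by $(\alpha,\beta)\mapsto(\alpha\wedge\beta)(F)$. If $\xi\in\ker\kappa$, then $B_F(\xi)=0$ for all $F$ by Lemma 11. Conversely, if all $B_F(\xi)=0$, then the corresponding cochain is zero and $2\kappa(\xi)=0$ by Lemma 9(i). So $\ker\kappa=\bigcap_F\ker B_F$. The image in question is the image of the dual map of $\kappa$, that is, the annihilator of $\ker\kappa$, which is the span of the $B_F$. Each $B_F$ has rank $\le2$ by Lemma 9(ii). $\square$
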